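\title{Morita equivalence classes of weight two blocks of symmetric groups}

\begin{abstract}
We show that for every prime $p$ the $p$-blocks of weight $2$ of the symmetric groups fall into exactly $\frac1{2p}\binom{2p}{p-1}+\frac12\binom{p}{\lfloor p/2\rfloor}$ Morita equivalence classes. A block of weight $2$ carries a Dyck word of semilength $p$. For $p\ge5$ we recover this word, up to reversal, from the decomposition matrix, and we recover the decomposition matrix from the Cartan matrix. Hence the same count holds over every field of characteristic $p$.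
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime. The irreducible characters $\chi_\lambda$ of the symmetric group $S_n$ are indexed by the partitions $\lambda$ of $n$, and two of them lie in the same $p$-block exactly when the partitions have the same $p$-core. So a $p$-block $B$ of $S_n$ is determined by its \emph{weight} $w\ge0$ and its $p$-core $\mu$, a partition of $n-pw$. For fixed $w$ there are infinitely many blocks as $n$ varies, and one asks how many different module categories they have. Let $M(p,w)$ be the number of Morita equivalence classes of $p$-blocks of weight $w$ of the groups $S_n$, $n\ge0$, where the blocks are considered as defined over $\mathbb Z$ and Morita equivalence is taken over $\mathbb Z$.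

Two sources of equivalences give an upper bound. By results of Scopes (over $\mathbb F_p$), extended by Puig to blocks defined over $\mathbb Z$, the blocks of weight $w>0$ fall into exactly $\frac1p\binom{wp}{p-1}$ \emph{Scopes classes}, and blocks in the same Scopes class are Morita equivalent. If $p>2$ and $w>1$, there are pairs of distinct Scopes classes whose cores are conjugate partitions, and the corresponding blocks are isomorphic. This yields the upper bound of Richards,
\begin{equation}\label{eq:upper}
M(p,w)\le\frac{1}{2p}\binom{wp}{p-1}+\frac12\binom{\lfloor wp/2\rfloor}{\lfloor p/2\rfloor}\qquad(w>0).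
\end{equation}
For $w=1$ there is a single Scopes class, so $w=2$ is the first weight in which there is something to count. If Scopes equivalence and conjugation account for all Morita equivalences in weight $2$, then \eqref{eq:upper} should be an equality there. The conjecture that equality holds in \eqref{eq:upper} for $w=2$ and every prime $p$ is posed in \cite{Sambale}. We prove it.

\begin{theorem}\label{thm:A}
For every prime $p$,
\[
M(p,2)=\frac1{2p}\binom{2p}{p-1}+\frac12\binom p{\lfloor p/2\rfloor}.
\]
\end{theorem}

For $p=2,3,5$ the right-hand side is $2,4,26$. The number $\frac1p\binom{2p}{p-1}$ of Scopes classes of weight $2$ is the Catalan number that counts Dyck words of semilength $p$, and the right-hand side counts these words up to the involution $W\mapsto W^*$ that reverses a word and exchanges its two letters. In Section~\ref{sec:word} we attach a Dyck word $W(B)$ to every block $B$ of weight $2$. The second theorem says that the orbit $\{W,W^*\}$ is a complete invariant, and that the Cartan matrix already sees it.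

\begin{theorem}\label{thm:B}
Let $p\ge5$, and let $B,B'$ be $p$-blocks of weight $2$ of symmetric groups, with Dyck words $W,W'$. The following are equivalent:
\begin{enumerate}
\item[(1)] $W'\in\{W,W^*\}$;
\item[(2)] $B$ and $B'$ are Morita equivalent over $\mathbb Z_p$;
\item[(3)] $B$ and $B'$ are Morita equivalent over some (equivalently, every) field of characteristic $p$;
\item[(4)] their decomposition matrices agree up to permutations of rows and columns;
\item[(5)] their Cartan matrices agree up to a simultaneous permutation of rows and columns.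
\end{enumerate}
For every prime $p$, the number of Morita equivalence classes of blocks of weight $2$ over any field of characteristic $p$ is again the number in Theorem~\ref{thm:A}.
\end{theorem}

\subsection*{The method}
In view of \eqref{eq:upper}, only the lower bound needs a proof: blocks whose words lie in different $*$-orbits must be told apart. A block of weight $2$ contains exactly $2p$ partitions with a hook of length $2p$. They come in two kinds, $H$ and $V$, and listed in lexicographic order they spell the word $W(B)$. A Morita equivalence remembers the decomposition matrix $D$, but it forgets the labels of the rows and hence their order. We recover three things from the unlabeled matrix. The set $\mathcal Q$ of these $2p$ rows, and its division into the two kinds, can be read off the orthogonal projection onto the space of linear relations between the rows (Section~\ref{sec:relations}). The order on $\mathcal Q$ is almost recorded by the columns of $D$, which a theorem of Richards describes (Section~\ref{sec:richards}): most columns meet $\mathcal Q$ in two neighboring letters of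 the word or not at all, so they define a graph on $\mathcal Q$ that is nearly a path (Section~\ref{sec:columns}). Walking along this graph spells the word (Section~\ref{sec:reading}). The primes $2$ and $3$ are settled by listing Cartan invariants (Section~\ref{sec:proofA}). Finally, the rows of $D$ are the short vectors of the quadratic form given by the inverse Cartan matrix; this reduces to a statement about integer weightings of the complete graph $K_{p+2}$ (Section~\ref{sec:cartan}).

\subsection*{Coefficient rings and matrices}
Block idempotents have coefficients in $\mathbb Z_{(p)}$. A Morita equivalence over $\mathbb Z$ gives one over $\mathbb Z_p$ by extension of scalars, and then one over every field of characteristic $p$. Our lower bound uses only these consequences, so it does not depend on the exact choice of coefficient ring.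

Both $\mathbb Q_p$ and $\mathbb F_p$ are splitting fields for $S_n$. Write $\operatorname{Irr}B$ for the set of partitions that label the characters in $B$. The simple modules $D^\lambda$ of $B$ in characteristic $p$ are labeled by the $p$-regular partitions $\lambda\in\operatorname{Irr}B$, those without $p$ equal nonzero parts. The \emph{decomposition matrix} $D$ has rows indexed by $\operatorname{Irr}B$ and columns indexed by the simple modules; its entry is the multiplicity of the simple module in the reduction of the character modulo $p$. By Brauer reciprocity, the column of a simple module also lists the multiplicities of the characters in $\mathbb Q_p\otimes P$, where $P$ is its projective cover over $\mathbb Z_p$. The columns of $D$ are linearly independent, and $C=D^TD$ is the \emph{Cartan matrix}, which records the composition multiplicities of the projective indecomposable modules in characteristic $p$. A Morita equivalence over $\mathbb Z_p$ matches the projective indecomposables $P$, and after tensoring with $\mathbb Q_p$ it matches the simple constituents of $\mathbb Q_p\otimes P$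 with their multiplicities. Hence
\begin{equation}\label{eq:moritaD}
\begin{array}{c}\text{blocks that are Morita equivalent over $\mathbb Z_p$ have the same decomposition}\\ \text{matrix up to permutations of rows and columns.}\end{array}
\end{equation}
Until Section~\ref{sec:proofA}, $p$ is odd and $B$ is a $p$-block of weight $2$.

\section{Blocks of weight two and Dyck words}\label{sec:word}

\subsection*{The abacus}
Fix an integer $s$. A partition $\lambda$ is encoded by its set of \emph{beads} $\{\lambda_a-a+s: a\ge1\}\subset\mathbb Z$; the remaining integers are \emph{gaps}, and the residue classes modulo $p$ are the \emph{runners}. Removing a (rim) hook of length $r$ from $\lambda$ means moving a bead from a position $z$ to a gap at $z-r$, and the \emph{leg length} of the hook is the number of beads strictly between the two positions. A $p$-core is a partition in which no such move with $r=p$ is possible: on each runner, every position below a bead is a bead. Let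
\[
b_0<b_1<\dots<b_{p-1}
\]
be the largest beads on the $p$ runners of the core of $B$, and number the runners accordingly. The $b_i$ are distinct modulo $p$. Conversely, any $p$ integers distinct modulo $p$ arise in this way, since $\{b_i-pa:0\le i<p,\ a\ge0\}$ is the bead set of a core for a suitable $s$. We use the same $s$ for all partitions in $B$.

The partitions in $B$ arise from the core by two moves $z\mapsto z+p$. There are three kinds:
\[
\begin{array}{lll}
\langle i,j\rangle\ \ (i<j): & b_i\to b_i+p \text{ and } b_j\to b_j+p, & (x,y)=(b_i,b_j),\\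
V_i: & b_i\to b_i+2p, & (x,y)=(b_i,b_i+p),\\
H_i: & b_i-p\to b_i+p, & (x,y)=(b_i-p,b_i).
\end{array}
\]
The last column has the following meaning. If $[z]$ is the indicator function of $z\in\mathbb Z$ and $1_\lambda$ that of the bead set of $\lambda$, then
\[
1_\lambda=1_{\mathrm{core}}+\bigl([x+p]-[x]\bigr)+\bigl([y+p]-[y]\bigr),\qquad x<y .
\]
We write $x(\lambda),y(\lambda)$ for these numbers. The set
\[
\mathcal Q=\{H_0,\dots,H_{p-1},V_0,\dots,V_{p-1}\}
\]
consists of the partitions in $B$ that have a hook of length $2p$; we call $H$ or $V$ the \emph{letter} of an element of $\mathcal Q$. The coordinates $(x,y)$ make both standard orders on partitions easy to handle. Recall that $\lambda\trianglelefteq\mu$ (dominance) means $\lambda_1+\dots+\lambda_m\le\mu_1+\dots+\mu_m$ for all $m$, and that the lexicographic order refines it.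

\begin{lemma}\label{lem:orders}
Let $\lambda,\mu\in\operatorname{Irr}B$.
\begin{enumerate}
\item[(a)] $\lambda>\mu$ lexicographically if and only if $y(\lambda)>y(\mu)$, or $y(\lambda)=y(\mu)$ and $x(\lambda)>x(\mu)$.
\item[(b)] If $x(\lambda)\le x(\mu)$ and $y(\lambda)\le y(\mu)$, then $\lambda\trianglelefteq\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\lambda>\mu$ if and only if the largest position at which the bead sets differ is a bead of $\lambda$. If $y(\lambda)>y(\mu)$, the largest position at which $1_\lambda-1_\mu$ is nonzero is $y(\lambda)+p$; if $y(\lambda)=y(\mu)$ and $x(\lambda)>x(\mu)$, it is $x(\lambda)+p$. The value there is $+1$ in both cases.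

(b) Put $F_\lambda(z)=\sum_\beta(\beta-z)^+$, summed over the beads $\beta$ of $\lambda$, where $a^+=\max(a,0)$. The sum of $\beta-z$ over the $m$ largest beads is at most $F_\lambda(z)$, with equality when $z$ is the $m$-th largest bead. So the sum of the $m$ largest beads is $\min_{z\in\mathbb Z}(F_\lambda(z)+mz)$. Now $F_\lambda=F_{\mathrm{core}}+g_{x(\lambda)}+g_{y(\lambda)}$ with $g_x(z)=(x+p-z)^+-(x-z)^+=\min\bigl(p,(x+p-z)^+\bigr)$, which is nondecreasing in $x$. Hence $F_\lambda\le F_\mu$, and every partial sum of $\lambda$ is at most that of $\mu$.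
\end{proof}

\subsection*{The word of a block}
On $\mathcal Q$ we have $y=x+p$, so the lexicographic order of $\mathcal Q$ is the order of the $2p$ distinct numbers $x(H_j)=b_j-p$ and $x(V_i)=b_i$. List $\mathcal Q$ increasingly as $w_1<w_2<\dots<w_{2p}$, and let $W=W(B)$ be the word in $H,V$ formed by the letters; we also write $W=w_1\cdots w_{2p}$. The $H_j$ appear in the order of their indices, so do the $V_i$, and $H_i$ precedes $V_i$. Therefore $W$ is a \emph{Dyck word} of semilength $p$: it has $p$ letters of each kind, and every prefix contains at least as many $H$ as $V$. It records which differences $b_j-b_i$ exceed $p$. Put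
\[
L_j=\#\{i:b_i<b_j-p\},\qquad R_i=\#\{j:b_j-p<b_i\}-1,\qquad R_{-1}=-1 .
\]
Thus $H_j$ is preceded by exactly $V_0,\dots,V_{L_j-1}$ among the $V$, and $V_i$ by exactly $H_0,\dots,H_{R_i}$ among the $H$. Both sequences are nondecreasing, $L_j\le j\le R_j$, and for $-1\le i\le p-1$, $0\le j\le p-1$,
\begin{equation}\label{eq:LR}
L_j\le i\iff j\le R_i ;
\end{equation}
for $i\ge0$ both sides say that $b_j-b_i<p$. We use \eqref{eq:LR} constantly, also in the negated form $L_j>i\iff R_i<j$. For $i<j$ put $\epsilon_{ij}=1$ if $L_j\le i$ and $\epsilon_{ij}=0$ otherwise. Comparing the sets of predecessors, we see when one element of $\mathcal Q$ immediately follows another: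
\begin{equation}\label{eq:succ}
\begin{array}{llll}
H_jH_{j+1} &\iff L_j=L_{j+1}, \qquad\quad& H_jV_i \ (\text{a peak}) &\iff L_j=i,\ R_i=j,\\
V_iV_{i+1} &\iff R_i=R_{i+1}, & V_iH_{j+1}\ (\text{a valley}) &\iff R_i=j,\ L_{j+1}=i+1.
\end{array}
\end{equation}

\begin{example}\label{ex:running}
Let $p=5$ and $(b_0,\dots,b_4)=(0,6,7,13,14)$. The only gaps below $14$ are $5,10,11,12$, so the core is $(4,4,1,1,1,1)$ and $B$ is a block of $S_{22}$. The numbers $b_j-5$ are $-5,1,2,8,9$. Sorting them together with the $b_i$ gives $H_0V_0H_1H_2V_1V_2H_3H_4V_3V_4$, so $W=HVHHVVHHVV$, $L=(0,1,1,3,3)$ and $R=(0,2,2,4,4)$.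
\end{example}

\begin{proposition}\label{prop:all}
Every Dyck word of semilength $p$ is the word of some block of weight $2$.
\end{proposition}

\begin{proof}
A Dyck word is determined by the numbers $L_0\le L_1\le\dots\le L_{p-1}$, where $L_j\le j$ counts the $V$ before the $(j+1)$-th $H$. We first solve the problem with real numbers and with $1$ in place of $p$: we want $a_0<\dots<a_{p-1}$ with distinct fractional parts such that
\[
a_{L_j-1}+1<a_j<a_{L_j}+1\qquad\text{for all }j,
\]
where the left inequality is omitted if $L_j=0$. By monotonicity this gives $a_i<a_j-1\iff i<L_j$. Choose $a_j$ recursively. It has to exceed $a_{j-1}$ and $a_{L_j-1}+1$. If $L_j=j$, the upper bound is no condition. If $L_j<j$, the upper bound $a_{L_j}+1$ exceeds $a_{L_j-1}+1$, and it exceeds $a_{j-1}$ because $a_{j-1}<a_{L_{j-1}}+1\le a_{L_j}+1$. So $a_j$ can be chosen in a nonempty open interval, avoiding the fractional parts already used. Now write $a_i=n_i+\varphi_i$ with $n_i\in\mathbb Z$, $0\le\varphi_i<1$, let $\rho_i\in\{0,\dots,p-1\}$ be the rank of $\varphi_i$ among the fractional parts, and put $b_i=pn_i+\rho_i$.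 These integers are distinct modulo $p$. Both $b_j>b_i+cp$ and $a_j>a_i+c$, for $c\in\{0,1\}$, say that $(n_j,\rho_j)$ is lexicographically larger than $(n_i+c,\rho_i)$. So the $b_i$ are increasing and give the prescribed $L_j$.
\end{proof}

\subsection*{Conjugation and the count of orbits}
For a Dyck word $W$ let $W^*$ be the word obtained by reversing $W$ and exchanging $H$ and $V$. Let $B^*=B\otimes\operatorname{sgn}$, the block whose partitions are the conjugates of those in $B$. Tensoring with the sign character shows that conjugation of partitions carries the columns of the decomposition matrix of $B$ to those of $B^*$.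

\begin{lemma}\label{lem:conj}
Conjugation sends $V_i$ to $H_{p-1-i}$ and $H_i$ to $V_{p-1-i}$. It sends $w_t$ to the $(2p+1-t)$-th element of the word of $B^*$, and $W(B^*)=W(B)^*$.
\end{lemma}

\begin{proof}
The beads of the conjugate partition are the numbers $c'-z$, where $z$ runs over the gaps and $c'$ is a constant. The first gap of the core on runner $i$ is $b_i+p$, so the core of $B^*$ has largest beads $b^*_{p-1-i}=c-b_i$ with $c=c'-p$. In $V_i$ the position $b_i$ has become a gap and $b_i+2p$ a bead; after reflection, $b^*_{p-1-i}+p$ has become a bead and $b^*_{p-1-i}-p$ a gap, which describes $H_{p-1-i}$. As conjugation is an involution, $H_i$ goes to $V_{p-1-i}$. The order-reversing map $z\mapsto c-p-z$ sends $x(V_i)=b_i$ to $b^*_{p-1-i}-p$ and $x(H_i)=b_i-p$ to $b^*_{p-1-i}$, the $x$-coordinates of the conjugates.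
\end{proof}

There are $\frac1{p+1}\binom{2p}p=\frac1p\binom{2p}{p-1}$ Dyck words of semilength $p$. A word with $W=W^*$ is determined by its first half, an arbitrary word of length $p$ in which every prefix has at least as many $H$ as $V$. By the reflection principle there are $\binom pa-\binom p{a+1}$ such words with $a\ge p/2$ letters $H$, and the sum over $a$ telescopes to $\binom p{\lfloor p/2\rfloor}$. Hence
\begin{equation}\label{eq:orbits}
\#\{\text{$*$-orbits of Dyck words of semilength }p\}=\frac1{2p}\binom{2p}{p-1}+\frac12\binom p{\lfloor p/2\rfloor},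
\end{equation}
which is the right-hand side of \eqref{eq:upper} for $w=2$.

\subsection*{Leg lengths}
The decomposition numbers are governed by the leg lengths of the two $p$-hooks that lead from $\lambda$ down to the core.

\begin{lemma}\label{lem:legs}
The leg lengths of two successively removed $p$-hooks are
\[
\begin{array}{ll}
V_i:& p-1-R_i,\ \text{then } p-1-i;\\
H_i:& p-1-L_i,\ \text{then } p-1-i;\\
\langle i,j\rangle:& p-1-j+\epsilon_{ij},\ \text{then } p-1-i;\quad\text{or}\quad p-1-i-\epsilon_{ij},\ \text{then } p-1-j.
\end{array}
\]
If $a,a'$ are these two lengths, the $2p$-hook of $V_i$ has leg length $a+a'$ and that of $H_i$ has leg length $a+a'+1$.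
\end{lemma}

\begin{proof}
An interval $(z,z+p)$ contains one position of each runner $k$ other than that of $z$, and in the core this position is a bead if and only if $b_k>z$. So the last move $b_i+p\to b_i$ passes $\#\{k:b_k>b_i\}=p-1-i$ beads. For $V_i$ the first move $b_i+2p\to b_i+p$ passes $\#\{k:b_k>b_i+p\}=p-1-R_i$ beads. For $H_i$ the first move $b_i\to b_i-p$ passes $\#\{k\ne i:b_k>b_i-p\}=p-1-L_i$ beads. For $\langle i,j\rangle$, the move $b_j+p\to b_j$ passes the $p-1-j$ beads counted in the core, and also the new bead $b_i+p$ if $b_i+p>b_j$. The move $b_i+p\to b_i$, made first, passes the $p-1-i$ beads counted in the core, except that $b_j$ is missing if $b_j<b_i+p$. The $2p$-hook passes the beads of both moves and the middle position, which is the gap $b_i+p$ for $V_i$ and the bead $b_i$ for $H_i$.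
\end{proof}

Let $\partial\lambda$ be the absolute difference of the two leg lengths. It does not depend on the order of removal:
\begin{equation}\label{eq:partial}
\partial V_i=R_i-i,\qquad \partial H_j=j-L_j,\qquad \partial\langle i,j\rangle=j-i-\epsilon_{ij}.
\end{equation}

\section{Richards's theorem}\label{sec:richards}

If $\partial\lambda=0$, color $\lambda$ \emph{black} if either it has a hook of length $2p$ with leg length $\equiv0,3\pmod4$, or it has two hooks of length $p$ the larger leg length of which is even; otherwise color it \emph{white}. Divide $\operatorname{Irr}B$ into the $p+1$ \emph{classes} ``$\partial=m$'' for $1\le m\le p-1$, ``$\partial=0$, black'' and ``$\partial=0$, white''.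

\begin{theorem}[Richards {\cite[\S4, Theorem 4.4 and the lemmas preceding it]{Richards}}]\label{thm:R}
Let $p$ be odd and $B$ a block of weight $2$. A partition $\lambda\in\operatorname{Irr}B$ is $p$-regular if and only if it is not the smallest in its class. For such $\lambda$ let $\lambda_*$ be the next smaller element of its class. Then the projective cover of $D^\lambda$ has ordinary character
\[
\chi_\lambda+\chi_{\lambda_*}+\sum_\mu\chi_\mu,\qquad\text{summed over all }\mu\text{ with }|\partial\mu-\partial\lambda|=1,\ \lambda_*<\mu<\lambda .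
\]
\end{theorem}

We read the theorem with the lexicographic order; Lemmas~\ref{lem:classes}(b) and~\ref{lem:indep} show that reading it with the dominance order gives the same columns. All entries of $D$ are $0$ or $1$, so a column is determined by its support. We write it as $[\lambda_*,\lambda\mid\mu,\mu',\dots]$ and call the $\mu$ its \emph{middle terms}.

To apply the theorem we need the classes in order. The $j+1$ partitions with $y=b_j$ are $H_j$ and the $\langle k,j\rangle$, $k<j$. Since $b_{L_j-1}<b_j-p<b_{L_j}$, their increasing order is $\langle0,j\rangle,\dots,\langle L_j-1,j\rangle,H_j,\langle L_j,j\rangle,\dots,\langle j-1,j\rangle$. We name them $Y_{0j}<Y_{1j}<\dots<Y_{jj}$, so that for $0\le i\le j\le p-1$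
\begin{equation}\label{eq:Y}
Y_{ij}=\begin{cases}\langle i,j\rangle&\text{if }L_j>i,\\ H_j&\text{if }L_j=i,\\ \langle i-1,j\rangle&\text{if }L_j<i.\end{cases}
\end{equation}
For the remaining partitions put $U_{ij}=V_i$ if $i\ge 0$ and $R_i=j$; otherwise we say that $U_{ij}$ does not exist.

\begin{lemma}\label{lem:classes}
\begin{enumerate}
\item[(a)] Every partition in $B$ is exactly one of the $Y_{ij}$, $U_{ij}$, and $\partial Y_{ij}=\partial U_{ij}=j-i$. The lexicographic order compares first $j$, then puts $Y$ before $U$, and then compares $i$.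
\item[(b)] For each $m\ge0$, the partitions with $\partial=m$ are $Y_{0,m}<U_{0,m}<Y_{1,m+1}<U_{1,m+1}<\cdots$, nonexistent terms omitted, and this is also a chain in the dominance order.
\item[(c)] $Y_{jj}$ is black if and only if $j$ is odd, and $U_{jj}$ is black if and only if $j$ is even.
\item[(d)] All $p+1$ classes are nonempty, so $D$ has $|\operatorname{Irr}B|-(p+1)$ columns.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The values of $\partial$ follow from \eqref{eq:partial} in each case of \eqref{eq:Y}: they are $j-i-0$, $j-L_j$ and $j-(i-1)-1$, and $\partial V_i=R_i-i$. By the definition of $R_i$, the number $y(U_{ij})=b_i+p$ lies strictly between $b_j$ and $b_{j+1}$ (with $b_p=\infty$), and it increases with $i$. Now apply Lemma~\ref{lem:orders}(a).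

(b) The list follows from (a). With $b_{-1}=-\infty$, \eqref{eq:Y} gives $b_{i-1}\le x(Y_{ij})\le b_i$, and $x(U_{ij})=b_i$. So along the list $x$ is nondecreasing and $y$ is increasing, and Lemma~\ref{lem:orders}(b) applies.

(c) Here we use that $p$ is odd. If $Y_{jj}=\langle j-1,j\rangle$, then $\epsilon_{j-1,j}=1$ and the two $p$-hooks have leg lengths $p-j$ and $p-1-j$; the larger is even if and only if $j$ is odd. If $Y_{jj}=H_j$, then $L_j=j$ and the $2p$-hook has leg length $2(p-1-j)+1$, which is $\equiv3\pmod4$ if and only if $j$ is odd. For $U_{jj}=V_j$ we have $R_j=j$ and the leg length is $2(p-1-j)$, which is $\equiv0\pmod4$ if and only if $j$ is even.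

(d) The classes contain $Y_{0,m}$, $Y_{11}$ and $Y_{00}$.
\end{proof}

Two blocks for $p=3$ show how the columns see the word.

\begin{example}\label{ex:S6}
Let $p=3$ and $(b_0,b_1,b_2)=(0,1,2)$: the core is empty, $B$ is the principal block of $S_6$, $W=HHHVVV$, $L=(0,0,0)$, $R=(2,2,2)$. In increasing order the partitions are as follows (w and b denote the colors).
\[
\begin{array}{c|ccccccccc}
&H_0&H_1&\langle0,1\rangle&H_2&\langle0,2\rangle&\langle1,2\rangle&V_0&V_1&V_2\\\hline
\lambda&(1^6)&(2,1^4)&(2^3)&(3,1^3)&(3,2,1)&(3^2)&(4,1^2)&(5,1)&(6)\\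
\partial&0,\mathrm w&1&0,\mathrm b&2&1&0,\mathrm w&2&1&0,\mathrm b
\end{array}
\]
Each pair of neighbors in a class gives a column:
\[
\begin{array}{c}
{[H_0,\langle1,2\rangle\mid H_1,\langle0,2\rangle]},\quad [H_1,\langle0,2\rangle\mid\langle0,1\rangle,H_2],\quad [H_2,V_0\mid\langle0,2\rangle],\\[2pt]
{[\langle0,2\rangle,V_1\mid\langle1,2\rangle,V_0]},\quad[\langle0,1\rangle,V_2\mid\langle0,2\rangle,V_1].
\end{array}
\]
They meet $\mathcal Q$, the set of hook partitions, in the pairs $H_0H_1$, $H_1H_2$, $H_2V_0$, $V_0V_1$, $V_1V_2$. These pairs form a path that runs through $\mathcal Q$ in the order of the word.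
\end{example}

\begin{example}\label{ex:ladder}
Let $p=3$ and $(b_0,b_1,b_2)=(0,4,8)$, so $W=HVHVHV$ and $L=R=(0,1,2)$. The order is $H_0<V_0<\langle0,1\rangle<H_1<V_1<\langle0,2\rangle<\langle1,2\rangle<H_2<V_2$. The classes are $\{H_0,V_1,H_2\}$ (white), $\{V_0,H_1,V_2\}$ (black), $\{\langle0,1\rangle,\langle1,2\rangle\}$ and $\{\langle0,2\rangle\}$, and the columns are
\[
\begin{array}{c}
{[H_0,V_1\mid\langle0,1\rangle]},\quad[V_1,H_2\mid\langle1,2\rangle],\quad[V_0,H_1\mid\langle0,1\rangle],\quad[H_1,V_2\mid\langle1,2\rangle],\\[2pt]
{[\langle0,1\rangle,\langle1,2\rangle\mid H_1,V_1,\langle0,2\rangle]}.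
\end{array}
\]
The pairs in $\mathcal Q$ are now $w_2w_3$, $w_3w_4$, $w_4w_5$, $w_1w_4$ and $w_3w_6$. The first and last steps of the path are missing, and a chord jumps over each place where a prefix of $W$ is balanced.
\end{example}

These two deviations from a path are the only ones that occur (Proposition~\ref{prop:graph}). Before that we must make sure that $\mathcal Q$ can be found in a matrix whose rows carry no labels.

\section{Relations between the rows}\label{sec:relations}

An invariant of the unlabeled matrix $D$ that is easy to compute is the space $\mathcal N\subset\mathbb Q^{\operatorname{Irr}B}$ of vectors orthogonal to all columns of $D$. Since the irreducible Brauer characters are linearly independent, $c\in\mathcal N$ if and only if $\sum_\lambda c_\lambda\chi_\lambda$ vanishes on all $p$-regular elements. Unlike $D$, the space $\mathcal N$ depends on the word only through signs. Put $\delta(\lambda)=(-1)^{\partial\lambda}$, and in $\mathbb Q^{p+1}$ with standard basis $e_0,\dots,e_{p-1},f$ put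
\[
\omega_{\langle i,j\rangle}=e_i+e_j,\qquad\omega_{V_i}=e_i+f,\qquad\omega_{H_i}=e_i-f .
\]
Let $\Omega$ be the matrix with rows $\delta(\lambda)\omega_\lambda^T$, $\lambda\in\operatorname{Irr}B$, and let $G=\Omega^T\Omega=\sum_\lambda\omega_\lambda\omega_\lambda^T$. Each $e_i$ occurs in $p+1$ of the $\omega_\lambda$, each pair $e_i,e_j$ in one, $f$ occurs in $2p$, and the mixed terms of $e_i$ and $f$ cancel. With $J$ the $p\times p$ all-ones matrix, for which $J^2=pJ$, this gives
\begin{equation}\label{eq:G}
G=(pI+J)\oplus(2p),\qquad G^{-1}=\tfrac1p\bigl(I-\tfrac1{2p}J\bigr)\oplus\bigl(\tfrac1{2p}\bigr).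
\end{equation}

\begin{lemma}\label{lem:N}
Every column $(d_\lambda)$ of $D$ satisfies
\begin{equation}\label{eq:colrel}
\sum_\lambda\delta(\lambda)\,d_\lambda\,\omega_\lambda=0,
\end{equation}
and $\mathcal N$ is the column space of $\Omega$.
\end{lemma}

\begin{proof}
Under the Frobenius characteristic map, $\chi_\lambda$ corresponds to the Schur function $s_\lambda$, induction from $S_r\times S_{n-r}$ to multiplication, and the power sum $\mathsf p_r$ to a class function of $S_r$ supported on the $r$-cycles. So the class function with characteristic $\mathsf p_rs_\nu$ vanishes on elements without an $r$-cycle; for $r\in\{p,2p\}$ it vanishes on $p$-regular elements. By the Murnaghan--Nakayama rule, $\mathsf p_rs_\nu=\sum(-1)^{\mathrm{leg}}s_\lambda$, summed over all $\lambda$ obtained from $\nu$ by adding an $r$-hook.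

Take $r=p$ and let $\nu$ be the core with $b_i$ moved to $b_i+p$. The $\lambda$ that occur are $V_i$, $H_i$ and the $\langle\cdot,\cdot\rangle$ involving $i$, that is, those whose $\omega_\lambda$ contains $e_i$. Now $\delta(\lambda)=(-1)^{a+a'}$ for the two successive leg lengths, and here $a'=p-1-i$ is the same for all terms. So up to a global sign the coefficient vector is the column of $\Omega$ indexed by $e_i$. Take $r=2p$ and let $\nu$ be the core. The $\lambda$ that occur are the elements of $\mathcal Q$, with signs $\delta(V_i)$ and $-\delta(H_i)$ by the last sentence of Lemma~\ref{lem:legs}. This is the column of $\Omega$ indexed by $f$. So all columns of $\Omega$ lie in $\mathcal N$, which is \eqref{eq:colrel}. They are linearly independent because $G$ is nonsingular, and $\dim\mathcal N=p+1$ by Lemma~\ref{lem:classes}(d).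
\end{proof}

Put $Q(u,v)=u^TG^{-1}v$ and $Q(u)=Q(u,u)$, a positive definite form on $\mathbb R^{p+1}$. The orthogonal projection of $\mathbb R^{\operatorname{Irr}B}$ onto $\mathcal N_{\mathbb R}=\mathbb R\otimes\mathcal N$ has the matrix $\Pi=\Omega G^{-1}\Omega^T$, so
\begin{equation}\label{eq:Pi}
\Pi_{\lambda\mu}=\delta(\lambda)\delta(\mu)\,Q(\omega_\lambda,\omega_\mu),\qquad
\operatorname{dist}(z,\mathcal N_{\mathbb R})^2=|z|^2-Q\Bigl(\sum_\lambda\delta(\lambda)z_\lambda\omega_\lambda\Bigr).
\end{equation}
The absolute values $|\Pi_{\lambda\mu}|$ do not involve the signs, and they see exactly what we need.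

\begin{proposition}\label{prop:letters}
Let $p\ge5$, let $B,B'$ be blocks of weight $2$, and let $\tau:\operatorname{Irr}B\to\operatorname{Irr}B'$ be a bijection carrying the columns of the decomposition matrix of $B$ to those of $B'$. Then $\tau(\mathcal Q)=\mathcal Q'$, and $\tau$ either preserves all letters or exchanges $H$ and $V$.
\end{proposition}

\begin{proof}
The permutation $\tau$ carries $\mathcal N$ onto $\mathcal N'$, hence $\Pi'_{\tau\lambda,\tau\mu}=\Pi_{\lambda\mu}$. By \eqref{eq:G}, $Q(e_i)=\frac{2p-1}{2p^2}$, $Q(e_i,e_j)=-\frac1{2p^2}$ for $i\ne j$, $Q(e_i,f)=0$ and $Q(f)=\frac p{2p^2}$. The diagonal entries of $\Pi$ are therefore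
\[
Q(e_i+e_j)=\frac{4p-4}{2p^2},\qquad Q(e_i\pm f)=\frac{3p-1}{2p^2},
\]
and these differ for $p\ne3$. So $\tau(\mathcal Q)=\mathcal Q'$. For distinct elements of $\mathcal Q$ and $i\ne j$,
\[
Q(e_i+f,e_i-f)=Q(e_i+f,e_j+f)=Q(e_i-f,e_j-f)=\frac{p-1}{2p^2},\qquad Q(e_i+f,e_j-f)=-\frac{p+1}{2p^2}.
\]
The absolute values differ, so $\tau$ carries the graph on $\mathcal Q$ with edges $V_iH_j$, $i\ne j$, to the corresponding graph on $\mathcal Q'$. This graph is bipartite with parts given by the letters, and it is connected, since any two vertices with the same letter have a common neighbor (as $p\ge3$). A connected bipartite graph has a unique bipartition.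
\end{proof}

For $p=3$ all diagonal entries of $\Pi$ equal $\frac49$, and the first step of this proof gives nothing. This is why $p=3$ is treated separately.

\section{The columns and the graph $\Lambda$}\label{sec:columns}

\subsection*{The list of columns}
By Theorem~\ref{thm:R} and Lemma~\ref{lem:classes}(a),(b), the columns with $\partial\lambda\ge1$ are the following, for $0\le i<j\le p-1$, with nonexistent terms omitted:
\[
\begin{array}{ll}
R_i=j: & [\,Y_{ij},\,V_i\mid Y_{i+1,j},\,U_{i-1,j}\,],\\
R_i=j\le p-2: & [\,V_i,\,Y_{i+1,j+1}\mid U_{i+1,j},\,Y_{i,j+1}\,],\\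
R_i\ne j,\ j\le p-2: & [\,Y_{ij},\,Y_{i+1,j+1}\mid Y_{i+1,j},\,U_{i-1,j},\,U_{i+1,j},\,Y_{i,j+1}\,].
\end{array}
\]
Indeed, the candidates for middle terms are the $Y$ and $U$ whose index difference is $j-i\pm1$, and Lemma~\ref{lem:classes}(a) decides which of them lie between the outer terms. For $\partial\lambda=0$, Lemma~\ref{lem:classes}(c) shows that each color class has the form $\cdots<Y_{jj}<U_{j+1,j+1}<Y_{j+2,j+2}<\cdots$. If $U_{jj}$ exists and $j\le p-2$, it is followed by $Y_{j+1,j+1}$. If $j\le p-2$, then $Y_{jj}$ is followed by $V_{j+1}$ if $R_{j+1}=j+1$, and otherwise by $Y_{j+2,j+2}=\langle j+1,j+2\rangle$. So for $0\le j\le p-2$ the columns are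
\[
\begin{array}{lll}
\alpha_j: & R_j=j: & [\,V_j,\,Y_{j+1,j+1}\mid Y_{j,j+1}\,],\\
\beta_j: & R_{j+1}=j+1: & [\,Y_{jj},\,V_{j+1}\mid U_{j-1,j},\,Y_{j,j+1},\,U_{j,j+1}\,],\\
\beta_j: & R_{j+1}>j+1: & [\,Y_{jj},\,\langle j+1,j+2\rangle\mid U_{j-1,j},\,Y_{j,j+1},\,U_{j,j+1},\,Y_{j+1,j+2}\,].
\end{array}
\]
It remains to evaluate \eqref{eq:Y} in each case. The results are in Tables~\ref{tab:main} and~\ref{tab:beta}; the types of the parts in $\mathcal Q$ are read from \eqref{eq:succ}. All deductions below are instances of \eqref{eq:LR} and monotonicity.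

\begin{table}[ht]
\centering\small
\begin{tabular}{c|l|l|l}
 & conditions & column & part in $\mathcal Q$\\\hline
C1 & $R_i=j$, $L_j=i$ & $[H_j,V_i\mid\langle i,j\rangle]$ & peak $H_jV_i$\\
C2 & $R_i=j$, $L_j<i$ & $[\langle i-1,j\rangle,V_i\mid\langle i,j\rangle,V_{i-1}]$ & $V_{i-1}V_i$\\\hline
C3 & $R_i=j$, $L_{j+1}=i+1$ & $[V_i,H_{j+1}\mid\langle i,j+1\rangle]$ & valley $V_iH_{j+1}$\\
C4 & $R_i=j$, $L_{j+1}>i+1$ & $[V_i,\langle i+1,j+1\rangle\mid V_{i+1},\langle i,j+1\rangle]$ & $V_iV_{i+1}$\\\hline
C5 & $R_i<j$, $L_j>i+1$ & $[\langle i,j\rangle,\langle i+1,j+1\rangle\mid\langle i+1,j\rangle,\langle i,j+1\rangle]$ & empty\\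
C6 & $L_j=i+1$, $R_{i+1}=j$ & $[\langle i,j\rangle,\langle i+1,j+1\rangle\mid H_j,V_{i+1},\langle i,j+1\rangle]$ & peak $H_jV_{i+1}$\\
C7 & $L_j=i+1$, $R_{i+1}>j$ & $[\langle i,j\rangle,H_{j+1}\mid H_j,\langle i,j+1\rangle]$ & $H_jH_{j+1}$\\\hline
C8 & $R_i>j$, $R_{i-1}>j$ & $[\langle i-1,j\rangle,\langle i,j+1\rangle\mid\langle i,j\rangle,\langle i-1,j+1\rangle]$ & empty\\
C9 & $R_i>j$, $R_{i-1}=j$ & $[\langle i-1,j\rangle,\langle i,j+1\rangle\mid\langle i,j\rangle,V_{i-1},H_{j+1}]$ & valley $V_{i-1}H_{j+1}$\\
C10 & $R_i>j$, $R_{i-1}<j$ & $[H_j,\langle i,j+1\rangle\mid\langle i,j\rangle,H_{j+1}]$ & $H_jH_{j+1}$\\\hline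
$\alpha_j$ & $R_j=j$ & $[V_j,H_{j+1}\mid\langle j,j+1\rangle]$ & valley $V_jH_{j+1}$
\end{tabular}
\caption{The columns of $D$ other than the $\beta_j$. In C1--C10, $0\le i<j\le p-1$; in all rows except C1 and C2, $j\le p-2$. Every nonempty part in $\mathcal Q$ consists of two neighboring letters of $W$.}\label{tab:main}
\end{table}

\emph{Rows C1, C2.} From $R_i=j$ we get $L_j\le i$, so $Y_{i+1,j}=\langle i,j\rangle$. If $L_j=i$, then $R_{i-1}<j$ and $U_{i-1,j}$ does not exist. If $L_j<i$, then $j\le R_{i-1}\le R_i=j$, so $U_{i-1,j}=V_{i-1}$.

\emph{Rows C3, C4.} From $R_i=j$ we get $L_{j+1}>i$, so $Y_{i,j+1}=\langle i,j+1\rangle$. If $L_{j+1}=i+1$, then $R_{i+1}>j$. If $L_{j+1}>i+1$, then $j=R_i\le R_{i+1}\le j$, so $U_{i+1,j}=V_{i+1}$.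

\emph{Rows C5--C7.} Let $R_i<j$, that is, $L_j>i$. Then $L_{j+1}>i$, so $Y_{ij}=\langle i,j\rangle$ and $Y_{i,j+1}=\langle i,j+1\rangle$, and $U_{i-1,j}$ does not exist as $R_{i-1}\le R_i<j$. If $L_j>i+1$, then $R_{i+1}<j$ and $L_{j+1}>i+1$. If $L_j=i+1$, then $Y_{i+1,j}=H_j$ and $R_{i+1}\ge j$; moreover $L_{j+1}>i+1$ when $R_{i+1}=j$, and $L_{j+1}=i+1$ when $R_{i+1}>j$.

\emph{Rows C8--C10.} Let $R_i>j$. Then $L_j\le L_{j+1}\le i$, so $Y_{i+1,j}=\langle i,j\rangle$ and $Y_{i+1,j+1}=\langle i,j+1\rangle$, and $U_{i+1,j}$ does not exist as $R_{i+1}>j$. If $R_{i-1}>j$, then $L_j\le L_{j+1}<i$. If $R_{i-1}=j$, then $L_j<i=L_{j+1}$. If $R_{i-1}<j$ (this includes $i=0$), then $L_j=L_{j+1}=i$.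

\emph{Row $\alpha_j$.} From $R_j=j$ we get $L_{j+1}=j+1$.

\begin{table}[ht]
\centering\small
\begin{tabular}{l|ll|ll}
 & \multicolumn{2}{c|}{left part} & \multicolumn{2}{c}{right part}\\\hline
$R_j=j$ & $L_j=j$ & $[H_j\mid\ ]$ & $R_{j+1}=j+1$ & $[V_{j+1}\mid\ ]$\\
 & $L_j<j$ & $[\langle j-1,j\rangle\mid V_{j-1}]$ & $R_{j+1}>j+1$ & $[\langle j+1,j+2\rangle\mid H_{j+2}]$\\\hline
$R_j>j$ & $L_{j+1}<j$ & $[\langle j-1,j\rangle\mid\langle j-1,j+1\rangle]$ & $R_j>j+1$ & $[\langle j+1,j+2\rangle\mid\langle j,j+2\rangle]$\\
 & $L_j=j=L_{j+1}$ & $[H_j\mid H_{j+1}]$ & $R_j=j+1=R_{j+1}$ & $[V_{j+1}\mid V_j]$\\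
 & $L_j<j=L_{j+1}$ & $[\langle j-1,j\rangle\mid V_{j-1},H_{j+1}]$ & $R_j=j+1<R_{j+1}$ & $[\langle j+1,j+2\rangle\mid V_j,H_{j+2}]$
\end{tabular}
\caption{The column $\beta_j$, $0\le j\le p-2$, is the union of a left part (containing $\lambda_*$) and a right part (containing $\lambda$); middle terms stand after the bar. If $R_j=j$, there is the further middle term $\langle j,j+1\rangle$.}\label{tab:beta}
\end{table}

\emph{The column $\beta_j$ with $R_j=j$.} Here $L_{j+1}=j+1$, so $Y_{j,j+1}=\langle j,j+1\rangle$, and $U_{j,j+1}$ does not exist. The left part consists of $Y_{jj},U_{j-1,j}$: if $L_j=j$ then $R_{j-1}<j$, and if $L_j<j$ then $j\le R_{j-1}\le R_j=j$. In the right part, if $R_{j+1}>j+1$ then $j+1=L_{j+1}\le L_{j+2}\le j+1$, so $Y_{j+1,j+2}=H_{j+2}$. By \eqref{eq:succ}, the element of $\mathcal Q$ in the left part is the letter just before $V_j$, and the one in the right part is the letter just after $H_{j+1}$. Since $V_j=w_{2j+2}$ and $H_{j+1}=w_{2j+3}$, the part in $\mathcal Q$ is $\{w_{2j+1},w_{2j+4}\}$.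

\emph{The column $\beta_j$ with $R_j>j$.} Here $L_{j+1}\le j$. The left part consists of $Y_{jj},U_{j-1,j},Y_{j,j+1}$. If $L_{j+1}<j$, then $L_j<j$ and $R_{j-1}>j$. If $L_{j+1}=j$, then $Y_{j,j+1}=H_{j+1}$ and $R_{j-1}\le j$, with equality if and only if $L_j<j$. The right part consists of the remaining terms. If $R_j>j+1$, then $R_{j+1}>j+1$ and $L_{j+2}\le j$. If $R_j=j+1$, then $U_{j,j+1}=V_j$, and if also $R_{j+1}>j+1$, then $L_{j+2}=j+1$. By \eqref{eq:succ}, each part meets $\mathcal Q$ in the empty set or in two neighboring letters, of type $HH$ or valley on the left and $VV$ or valley on the right. The two parts are disjoint, so the column meets $\mathcal Q$ in $0$, $2$ or $4$ elements, and in the case of $2$ they are neighbors in $W$.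

\begin{lemma}\label{lem:indep}
Reading Theorem~\ref{thm:R} with the dominance order gives the same columns as reading it with the lexicographic order.
\end{lemma}

\begin{proof}
We first check that every listed column satisfies
\begin{equation}\label{eq:balance}
\omega_\lambda+\omega_{\lambda_*}=\sum_{\mu\text{ middle}}\omega_\mu .
\end{equation}
This says that on both sides of the bar the same runner indices occur with the same multiplicities, and that the number of $V$ minus the number of $H$ is the same. In Table~\ref{tab:main} the common value is $e_i+e_j$ in C1; $e_{i-1}+e_i+e_j+f$ in C2; $e_i+e_{j+1}$ in C3; $e_i+e_{i+1}+e_{j+1}+f$ in C4; $e_i+e_{i+1}+e_j+e_{j+1}$ in C5, C6; $e_i+e_j+e_{j+1}-f$ in C7, C10; $e_{i-1}+e_i+e_j+e_{j+1}$ in C8, C9; and $e_j+e_{j+1}$ in $\alpha_j$. In Table~\ref{tab:beta} take outer term minus middle terms in each part. For $R_j=j$ every left part gives $e_j-f$ and every right part $e_{j+1}+f$, and the sum is $\omega_{\langle j,j+1\rangle}$. For $R_j>j$ every left part gives $e_j-e_{j+1}$ and every right part $e_{j+1}-e_j$.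

By Lemma~\ref{lem:classes}(b), $\lambda_*$ is the same for both orders. As the lexicographic order refines dominance, the middle terms for dominance form a subset of the listed ones. Suppose the theorem is read with dominance. The resulting columns satisfy \eqref{eq:colrel}, which is \eqref{eq:balance} because $\delta(\mu)=-\delta(\lambda)=-\delta(\lambda_*)$ for middle terms. So the $\omega_\mu$ over the omitted $\mu$ sum to $0$. In each $\omega_\mu$ the coefficients of the $e_i$ have a positive sum, so nothing is omitted.
\end{proof}

\subsection*{The graph}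
Let $\Lambda=\Lambda(B)$ be the graph on $\mathcal Q$ in which $u\ne v$ are joined if some column of $D$ has support meeting $\mathcal Q$ in exactly $\{u,v\}$. Let $T$ be the set of \emph{returns} of $W$: the $k$ with $2\le k\le2p-2$ such that $w_1\cdots w_k$ has equally many $H$ and $V$. Such a prefix consists of $H_0,\dots,H_j,V_0,\dots,V_j$ for some $j$ and ends with $V_j$, so
\[
T=\{2j+2:0\le j\le p-2,\ R_j=j\},
\]
all returns are even, and for $k\in T$ the letter of $w_k$ is $V$ and that of $w_{k+1}$ is $H$.

\begin{proposition}\label{prop:graph}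
The edges of $\Lambda$ are exactly
\begin{enumerate}
\item[(i)] $w_kw_{k+1}$ for $2\le k\le2p-2$;
\item[(ii)] $w_1w_2$ if $W$ starts with $HHH$, and $w_{2p-1}w_{2p}$ if $W$ ends with $VVV$;
\item[(iii)] the chords $w_{k-1}w_{k+2}$ for $k\in T$.
\end{enumerate}
In particular $\Lambda$, with the letters of its vertices, depends only on $W$.
\end{proposition}

\begin{proof}
By the tables, every edge joins two neighboring letters or is a chord, and all chords occur, from the $\beta_j$ with $R_j=j$. We determine which pairs of neighbors occur. By Lemma~\ref{lem:conj}, conjugation is an isomorphism $\Lambda(B)\to\Lambda(B^*)$ that reverses the word and exchanges the letters, so each statement has a mirror image.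

A valley $V_iH_{j+1}$ occurs by C3 if $i<j$ and by $\alpha_j$ if $i=j$. A peak $H_jV_i$ with $i<j$ occurs by C1. A peak $H_jV_j$ with $1\le j\le p-2$ has $L_j=R_j=j$ and occurs by C6 for the pair $(j-1,j)$. Let $H_jH_{j+1}$ be neighbors, with $L_j=L_{j+1}=\ell\le j$; then $R_\ell>j$. If $\ell\ge1$, the pair occurs by C7 for $(\ell-1,j)$. If $\ell=0$ and $j\ge1$, it occurs by C10 for $(0,j)$. So all neighbors $H_jH_{j+1}$ other than $H_0H_1$ are edges, and by symmetry all neighbors $V_iV_{i+1}$ other than $V_{p-2}V_{p-1}$ are edges. The pairs left open are $H_0V_0$ and $H_0H_1$, which can only be $w_1w_2$, and $H_{p-1}V_{p-1}$ and $V_{p-2}V_{p-1}$, which can only be $w_{2p-1}w_{2p}$. This proves (i).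

Peaks occur only in C1 and C6, where $j\ge1$; so $H_0V_0$ is never an edge. In C7 and C10 also $j\ge1$, so $H_0H_1$ can come only from $\beta_0$ with $R_0>0$. The left part of that column is $[H_0\mid H_1]$, and the right part misses $\mathcal Q$ if and only if $R_0>1$, that is, if and only if $W$ starts with $HHH$. This proves the first half of (ii), and the second half is its mirror image.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (0,0)--(10,0);
\draw[thick] (0,0)--(1,0.5)--(2,0)--(4,1)--(6,0)--(8,1)--(10,0);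
\foreach \t/\a in {1/H_0,2/V_0,3/H_1,4/H_2,5/V_1,6/V_2,7/H_3,8/H_4,9/V_3,10/V_4}
  \node[circle,draw,inner sep=1.5pt] (w\t) at (\t-0.5,-0.8) {\small$\a$};
\draw (w2)--(w3)--(w4)--(w5)--(w6)--(w7)--(w8)--(w9);
\draw (w1) to[out=-45,in=-135] (w4);
\draw (w5) to[out=-45,in=-135] (w8);
\end{tikzpicture}
\caption{The Dyck word $W=HVHHVVHHVV$ for $p=5$, drawn with $H$ as an up-step and $V$ as a down-step, and below it the graph $\Lambda$, one vertex under each step. The vertices $w_2,\dots,w_9$ form a path, and a chord jumps over each of the two returns $k=2,6$ of the path to height $0$.}\label{fig:graph}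
\end{figure}

\section{Reading the word from the graph}\label{sec:reading}

The graph alone does not determine the word: for $HHHHHVVVVV$ and $HHHVHVHVVV$ it is a path on ten vertices. With the letters it does. The idea is to find the start of the word among the vertices of degree at most $1$ and then to walk along the path, deciding at each chord which of the two new neighbors comes next. In Figure~\ref{fig:graph}, which belongs to Example~\ref{ex:running}, the leaves are $H_0,V_0,V_3$. The only $H$-leaf must be $w_1$, the $V$-leaf near it is $w_2$, and their neighbors are $w_4,w_3$. At $w_5=V_1$ there are two new neighbors, and $w_6=V_2$ is the one of degree $2$.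

\begin{proposition}\label{prop:read}
Let $p\ge5$, and let $W,W'$ be the words of blocks $B,B'$ of weight $2$. If there is a letter-preserving isomorphism $\Lambda(B)\to\Lambda(B')$, then $W=W'$.
\end{proposition}

\begin{proof}
Identify the two graphs. We have one graph with letters and two numberings of its vertices, $w_1,\dots,w_{2p}$ and $w'_1,\dots,w'_{2p}$, each satisfying Proposition~\ref{prop:graph}, with sets of returns $T,T'$. We call them \emph{readings}. The following facts hold for each reading.
\begin{enumerate}
\item[(a)] Besides $w_{t\pm1}$, a vertex $w_t$ with $t$ odd can be adjacent only to $w_{t+3}$ (exactly when $t+1\in T$), and with $t$ even only to $w_{t-3}$ (exactly when $t-2\in T$). For $3\le t\le2p-2$ both $w_{t\pm1}$ are neighbors, so the degree is $2$ or $3$.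
\item[(b)] Give $w_t$ the level $\lceil t/2\rceil$. Every edge changes the level by at most $1$, so a vertex among $w_1,w_2$ and a vertex among $w_{2p-1},w_{2p}$ are at distance at least $p-1\ge4$ (possibly infinite).
\item[(c)] There are three start types. For $HHH$: $w_1$ is a leaf with letter $H$ and $\deg w_2=2$. For $HHV$: $w_1$ is isolated and $w_2$ is a leaf, both with letter $H$. For $HV$: $2\in T$, and $w_1$ (letter $H$) and $w_2$ (letter $V$) are leaves attached to $w_4$ and $w_3$, at distance at most $3$ from each other. There are three end types. For $VVV$: $w_{2p}$ is a leaf with letter $V$ and $\deg w_{2p-1}=2$. For $HVV$: $w_{2p}$ is isolated and $w_{2p-1}$ is a leaf, both with letter $V$. For $HV$: $2p-2\in T$, and $w_{2p-1}$ (letter $H$) and $w_{2p}$ (letter $V$) are leaves attached to $w_{2p-2}$ and $w_{2p-3}$, at distance at most $3$. By (a) there are no other leaves or isolated vertices.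
\end{enumerate}

\emph{Types.} The letters of the leaves are $\{H,V\}$, $\{H,V,V\}$, $\{H,H,V\}$ or $\{H,H,V,V\}$ according as neither end, only the start, only the end, or both have type $HV$. An isolated $H$ exists exactly for start type $HHV$, an isolated $V$ exactly for end type $HVV$. So the two readings have the same start type and the same end type.

\emph{First vertices.} If neither end has type $HV$, the leaf at the start is the $H$-leaf. If only the end has type $HV$, it is the $H$-leaf at distance more than $3$ from the $V$-leaf, by (b) and (c). If only the start has type $HV$, then $w_1$ is the $H$-leaf and $w_2$ is the $V$-leaf at distance at most $3$ from it. If both have type $HV$, the relation ``distance at most $3$'' splits the four leaves into two pairs, and $\{w'_1,w'_2\}$ is $\{w_1,w_2\}$ or $\{w_{2p-1},w_{2p}\}$; within a pair the letters fix the order. Call the second possibility the swapped case. Outside it, the readings agree on $w_1$ (start $HHH$), on $w_1,w_2$ (start $HHV$, where $w_1$ is the isolated $H$), or on $w_1,w_2$ and their neighbors $w_4,w_3$ (start $HV$).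

\emph{The walk.} Suppose the readings agree up to an index $t<2p$, where $t\geq 2$ unless the start is $HHH$. Call a vertex new if it is not among $w_1,\dots,w_t$. We show $w'_{t+1}=w_{t+1}$. If $t=2p-1$, only one vertex is new. If $t$ is even, $w_{t+1}$ is the unique new neighbor of $w_t$ by (a), and the same holds for $w'_{t+1}$. If $t=1$, $w_2$ is the unique neighbor of $w_1$. Let $t$ be odd, $3\le t\le2p-3$, and put $k=t+1$. The new neighbors of $w_t$ are $w_k$ and, exactly when $k\in T$, $w_{k+2}$. If there is one new neighbor we are done. If there are two, then $k\in T\cap T'$ and $\{w_k,w_{k+2}\}=\{w'_k,w'_{k+2}\}$, and we need a property that singles out $w_k$ in both readings. By (a), the only possible new neighbor of $w_{k-3}$ is $w_k$, and it is a neighbor exactly when $k-2\in T$. So $k-2\in T\iff k-2\in T'$, and in that case $w_k=w'_k$ is the new neighbor of $w_{k-3}$. If $k-2\notin T$, then $\deg w_k=2$, whereas $w_{k+2}$, which carries the chord to $w_{k-1}$, has degree $3$ if $k+2\le2p-2$ and degree $1$ if $k+2=2p$. The same holds in the other reading, so $w_k=w'_k$ is the new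 neighbor of degree $2$. Thus the readings agree, and $W=W'$.

\emph{The swapped case.} Here $w'_1=w_{2p-1}$ and $w'_2=w_{2p}$. We claim that for $1\le i\le p$,
\[
w'_{2i-1}=w_{2p-2i+1}\text{ has letter }H,\qquad w'_{2i}=w_{2p-2i+2}\text{ has letter }V.
\]
This holds for $i=1$. Suppose it holds for all $i\le j$, where $j\le p-1$. Then $W'$ begins and $W$ ends with $(HV)^j$, so $2j\in T'$ and $2p-2j\in T$. The vertex $w'_{2j+1}$ is adjacent to $w'_{2j}=w_s$, where $s=2p-2j+2$ is even. The possible neighbors of $w_s$ are $w_{s-1}=w'_{2j-1}$, $w_{s+1}=w'_{2j-3}$ (if $j\ge2$) and $w_{s-3}$; so $w'_{2j+1}=w_{2p-2j-1}$. Since $2j\in T'$, the vertex $w'_{2j+2}$ is adjacent to $w'_{2j-1}=w_r$, where $r=2p-2j+1$ is odd. The possible neighbors of $w_r$ are $w_{r+1}=w'_{2j}$, $w_{r+3}=w'_{2j-2}$ (if $j\ge2$) and $w_{r-1}$; so $w'_{2j+2}=w_{2p-2j}$. The letter of $w'_{2j+1}$ is $H$ because $2j\in T'$, and the letter of $w_{2p-2j}$ is $V$ because $2p-2j\in T$. This proves the claim, and it gives $W=W'=(HV)^p$.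
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

By \eqref{eq:upper} it suffices to prove the lower bound.

\subsection*{The case $p\ge5$}
\begin{proposition}\label{prop:four}
Let $p\ge5$. In Theorem~\ref{thm:B}, (2) implies (4), (4) implies (1), and (1) implies (2). Theorem~\ref{thm:A} holds for $p$.
\end{proposition}

\begin{proof}
The first implication is \eqref{eq:moritaD}. Assume (4), with the bijection $\tau$ on rows. By Proposition~\ref{prop:letters}, $\tau$ maps $\mathcal Q$ onto $\mathcal Q'$, so it is an isomorphism $\Lambda(B)\to\Lambda(B')$ by the definition of these graphs. If $\tau$ preserves letters, Proposition~\ref{prop:read} gives $W=W'$. If it exchanges them, compose it with conjugation $\operatorname{Irr}B'\to\operatorname{Irr}B'^*$; by Lemma~\ref{lem:conj} and Proposition~\ref{prop:read}, $W=W(B'^*)=W'^*$. This proves (1).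

So there are well-defined maps from Morita classes over $\mathbb Z$ to Morita classes over $\mathbb Z_p$, and from these to $*$-orbits of Dyck words. The first is surjective, and the second is surjective by Proposition~\ref{prop:all}. By \eqref{eq:upper} and \eqref{eq:orbits}, the first set has at most as many elements as the last. Hence both maps are bijections. This gives Theorem~\ref{thm:A} for $p$, and the injectivity of the second map says that (1) implies (2).
\end{proof}

\subsection*{The case $p=3$}
We need four pairwise inequivalent blocks. As the entries of $D$ are $0$ or $1$, the diagonal entries of $C=D^TD$ are the sizes of the supports of the columns. They are $3,4,4,4,4$ for $HHHVVV$ (Example~\ref{ex:S6}) and $3,3,3,3,5$ for $HVHVHV$ (Example~\ref{ex:ladder}). Tables~\ref{tab:main} and~\ref{tab:beta}, which hold for $p=3$, give two more words; these occur by Proposition~\ref{prop:all}. For $HHVHVV$, with $L=(0,0,1)$ and $R=(1,2,2)$, the columns $\beta_0$, $\beta_1$, C1 and C3 for $(i,j)=(0,1)$, and C1 for $(1,2)$ are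
\[
\begin{array}{c}
{[H_0,\langle1,2\rangle\mid H_1,V_0,H_2]},\quad[\langle0,1\rangle,V_2\mid V_0,H_2,V_1],\\[2pt]
{[H_1,V_0\mid\langle0,1\rangle]},\quad[V_0,H_2\mid\langle0,2\rangle],\quad[H_2,V_1\mid\langle1,2\rangle],
\end{array}
\]
of sizes $3,3,3,5,5$. For $HHVVHV$, with $L=(0,0,2)$ and $R=(1,1,2)$, the columns $\alpha_1$, $\beta_0$, $\beta_1$, and C1 and C4 for $(0,1)$ are
\[
\begin{array}{c}
{[V_1,H_2\mid\langle1,2\rangle]},\quad[H_0,V_1\mid H_1,V_0],\quad[\langle0,1\rangle,V_2\mid V_0,\langle1,2\rangle],\\[2pt]
{[H_1,V_0\mid\langle0,1\rangle]},\quad[V_0,\langle1,2\rangle\mid V_1,\langle0,2\rangle],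
\end{array}
\]
of sizes $3,3,4,4,4$. The four multisets differ, so the four Cartan matrices differ, the blocks are pairwise not Morita equivalent, and $M(3,2)=4$.

\subsection*{The case $p=2$}
We need two inequivalent blocks. The principal $2$-blocks of $S_4$ (core $\emptyset$, characters of degrees $1,1,2,3,3$) and of $S_5$ (core $(1)$, degrees $1,1,5,5,6$) have weight $2$.

The normal Klein four-subgroup of $S_4$ acts trivially on simple modules in characteristic $2$, so these are the simple modules of $S_3$, of dimensions $1$ and $2$, with Brauer character values $1$ and $-1$ on $3$-cycles. The characters of degree $3$ vanish on $3$-cycles, so each reduces to the sum of the two. The rows of $D$ are $(1,0),(1,0),(0,1),(1,1),(1,1)$.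

The block of $S_5$ contains the two $2$-regular partitions $(5)$ and $(3,2)$, so it has two simple modules. We list values on the identity, the $3$-cycles and the $5$-cycles. The permutation character on $2$-subsets of $\{1,\dots,5\}$ is $(10,1,0)=\chi_{(5)}+\chi_{(4,1)}+\chi_{(3,2)}$ with $\chi_{(4,1)}=(4,1,-1)$, so $\chi_{(3,2)}=(5,-1,0)$. Over $\mathbb F_2$ the constant vectors have coordinate sum $0$, because $10$ is even; so the trivial module occurs at least twice in this permutation module. It does not occur in $\chi_{(4,1)}$, which lies in another block. Hence $\chi_{(3,2)}$ reduces to $1+\varphi$ with a Brauer character $\varphi=(4,-2,-1)$, and so does the other character of degree $5$, which differs from it by the sign. A nontrivial simple $\mathbb F_2S_5$-module is nontrivial for $A_5$, so a $5$-cycle acts nontrivially and the dimension is at least $4$, the order of $2$ modulo $5$. Since $\varphi$ takes the value $-1\ne4$ on $5$-cycles, it is not a multiple of the trivial character, so it is irreducible. The character of degree $6$ is the exterior square of $\chi_{(4,1)}$, with values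 $(6,0,1)=2\cdot1+\varphi$. The rows of $D$ are $(1,0),(1,0),(1,1),(1,1),(2,1)$.

The Cartan matrices are $\left(\begin{smallmatrix}4&2\\2&3\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}8&4\\4&3\end{smallmatrix}\right)$. So the blocks are inequivalent and $M(2,2)=2$. This completes the proof of Theorem~\ref{thm:A}.

\section{The Cartan matrix determines the decomposition matrix}\label{sec:cartan}

A Morita equivalence over a field of characteristic $p$ preserves $C$, but gives no direct information on $D$. We show that for $p\ge5$ the rows of $D$ can be characterized in terms of $C$.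

\begin{proposition}\label{prop:rows}
Let $p\ge5$, and let $B$ be a block of weight $2$ with decomposition matrix $D$, having $l$ columns, and Cartan matrix $C=D^TD$. The rows of $D$ are pairwise distinct, and they are exactly the row vectors $x\in\mathbb Z_{\ge0}^l\setminus\{0\}$ with $xC^{-1}x^T<1$.
\end{proposition}

If $x=zD$ with $z$ integral, then $xC^{-1}x^T$ is the squared distance from $z$ to $\mathcal N_{\mathbb R}$, so we have to find the integer vectors close to $\mathcal N_{\mathbb R}$. After the sign change by $\delta$, a vector of $\mathcal N_{\mathbb R}$ has coordinates $c_i+c_j$, $c_i+h$, $c_i-h$. These are sums $c_a+c_b$ over edges $ab$ of the complete graph on the vertices $0,\dots,p-1,+,-$, with $c_\pm=\pm h$. This leads to the following question about complete graphs.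

Let $n\ge4$ and let $E$ be the edge set of $K_n$. Let $\mathcal U\subset\mathbb R^E$ be the space of vectors $z_{ab}=c_a+c_b$ with real $c_a$, and let $\mathcal L_n\subset\mathbb Z^E$ be the set of those with all $c_a\in\mathbb Z$ or all $c_a\in\frac12+\mathbb Z$; it is a group. Regard each $4$-cycle $\mathcal C$ of $K_n$ as a vector with entries alternately $\pm1$ on its edges, defined up to sign. It is orthogonal to $\mathcal U$. Put
\[
\Phi(z)=\sum_{\mathcal C}\langle z,\mathcal C\rangle^2 .
\]
This function measures the distance to $\mathcal U$, and it has two advantages over the distance: it is visibly an integer on $\mathbb Z^E$, and it can be averaged over vertex-deleted subgraphs.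

\begin{lemma}\label{lem:Phi}
$\Phi(z)=(n-1)(n-2)\operatorname{dist}(z,\mathcal U)^2$ for all $z\in\mathbb R^E$.
\end{lemma}

\begin{proof}
We have $\Phi(z)=\langle z,Az\rangle$ with $A=\sum_{\mathcal C}\mathcal C\mathcal C^T$, and $A\,\mathcal U=0$. An edge lies in $(n-2)(n-3)$ four-cycles; two edges with a common vertex lie in $n-3$, with opposite signs; two disjoint edges lie in $2$, with equal signs. So $A=(n-2)(n-3)I-(n-3)A_1+2A_0$, where $A_1,A_0$ are the adjacency matrices of the relations ``share one vertex'' and ``disjoint''. The orthogonal complement $\mathcal U^\perp$ consists of the $z$ whose sum over the edges at each vertex is $0$. For such $z$, the sums at $a$ and at $b$ give $(A_1z)_{ab}=-2z_{ab}$, and the vanishing of the total sum gives $z_{ab}+(A_1z)_{ab}+(A_0z)_{ab}=0$, so $A_0z=z$. Thus $A$ acts on $\mathcal U^\perp$ as $(n-2)(n-3)+2(n-3)+2=(n-1)(n-2)$.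
\end{proof}

\begin{lemma}\label{lem:K}
Let $n\ge7$ and $z\in\mathbb Z^E$ with $\Phi(z)<(n-1)(n-2)$. Then $z\in\mathcal L_n$ or $z\in\mathcal L_n\pm u_g$ for the unit vector $u_g$ of some edge $g$.
\end{lemma}

\begin{proof}
We add one vertex at a time. For a vertex $v$ of $K_n$, $n\ge5$, let $\Phi_v(z)$ be the value of $\Phi$ on the restriction of $z$ to $K_n-v$. Each $4$-cycle avoids $n-4$ vertices, so $\sum_v\Phi_v(z)=(n-4)\Phi(z)$, and some $v$ has
\begin{equation}\label{eq:avg}
\Phi_v(z)\le\tfrac{n-4}n\,\Phi(z).
\end{equation}
The function $\Phi$ and the conclusion of the lemma are invariant under translation by $\mathcal L_n$, and every element of $\mathcal L_{n-1}$ on $K_n-v$ extends to an element of $\mathcal L_n$. So if the restriction of $z$ to $K_n-v$ lies in $\mathcal L_{n-1}$ or in $\mathcal L_{n-1}\pm u_g$, we may assume that it is $0$ or $\pm u_g$. Put $y_a=z_{va}$ for the $n-1$ vertices $a\ne v$. A nonconstant $y$ has at least $n-2$ pairs of unequal entries.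

\emph{Step 0: $z=0$ on $K_n-v$, $n\ge5$.} The cycle $v,a,a'',a'$ gives $\pm(y_a-y_{a'})$, with $n-3$ choices of $a''$. So $\Phi(z)=(n-3)\Sigma$ with $\Sigma=\sum_{\{a,a'\}}(y_a-y_{a'})^2$. If $y$ is constant, then $z\in\mathcal L_n$ (take $c_v=y_a$ and all other $c_a=0$). If $y$ is constant except for one entry $y_a$ that differs by $\pm1$, then $z\in\mathcal L_n\pm u_{va}$. In all other cases $\Sigma\ge2(n-3)$. Indeed, if $y$ takes two values, $k$ and $n-1-k$ times, then $\Sigma\ge k(n-1-k)\ge2(n-3)$ for $2\le k\le n-3$, and $\Sigma\ge4(n-2)$ for $k\in\{1,n-2\}$ and difference at least $2$. If $y$ takes at least three values, a minimal and a maximal entry contribute at least $4$ together, and each of the other $n-3$ entries contributes at least $2$ with these two.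

\emph{Step 1: $z=\pm u_g$ on $K_n-v$, $n\ge7$.} Replacing $z$ by $-z$ we may take the sign $+$; let $g=\{1,2\}$, and let $a,a'$ run over the $n-3$ vertices other than $v,1,2$. Of the $4$-cycles avoiding $v$, exactly $(n-3)(n-4)$ contain $g$. A $4$-cycle through $v$ contains $g$ only if its neighbors of $v$ are some $i\in\{1,2\}$ and some $a$, and the opposite vertex is the other element of $\{1,2\}$. Hence
\begin{align*}
\Phi(z)={}&(n-3)(n-4)+(n-3)\sum_{\{a,a'\}}(y_a-y_{a'})^2+(n-3)(y_1-y_2)^2\\
&+\sum_{i=1,2}\sum_a\bigl[(n-4)(y_i-y_a)^2+(y_i-y_a-1)^2\bigr].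
\end{align*}
If $y$ is constant, then $z\in\mathcal L_n+u_g$, and $\Phi(z)=(n-3)(n-4)+2(n-3)=(n-2)(n-3)$. Relative to this value, each pair with unequal entries adds at least $n-5$: the pairs $\{a,a'\}$ and $\{1,2\}$ add at least $n-3$, and for a pair $\{i,a\}$ with difference $d\ne0$ the term $(n-4)d^2+(d-1)^2\ge n-4$ replaces the term $1$. So a nonconstant $y$ gives $\Phi(z)\ge(n-2)(n-3)+(n-2)(n-5)=(n-2)(2n-8)\ge(n-1)(n-2)$.

For $n\ge7$ we have $2(n-3)^2\ge(n-1)(n-2)$, since the difference $n^2-9n+16$ equals $2$ at $n=7$ and increases from there. So Steps 0 and 1 show: if $n\ge7$, $\Phi(z)<(n-1)(n-2)$, and the conclusion of the lemma holds on some $K_n-v$, then it holds on $K_n$.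

\emph{The case $n=7$.} Here $\Phi(z)\le29$. By \eqref{eq:avg} there are nested subgraphs $K_6\supset K_5\supset K_4$ on which $\Phi$ is at most $\lfloor3\cdot29/7\rfloor=12$, $\lfloor2\cdot12/6\rfloor=4$ and $\lfloor4/5\rfloor=0$. On the $K_4$, with vertices $1,2,3,4$, this means $z_{12}+z_{34}=z_{13}+z_{24}=z_{14}+z_{23}$. Put $c_1=\frac12(z_{12}+z_{13}-z_{23})$, $c_2=\frac12(z_{12}+z_{23}-z_{13})$, $c_3=\frac12(z_{13}+z_{23}-z_{12})$, $c_4=z_{14}-c_1$. These numbers are congruent modulo $\mathbb Z$ and lie in $\frac12\mathbb Z$, they give $z$ on the triangle $123$ and on the edge $14$, and $c_2+c_4=z_{14}+z_{23}-z_{13}=z_{24}$, $c_3+c_4=z_{14}+z_{23}-z_{12}=z_{34}$. So $z\in\mathcal L_4$ there. In Step 0 with $n=5$, a nonconstant $y$ would give $\Phi\ge2\cdot3>4$; so $z\in\mathcal L_5$ on the $K_5$. In Step 0 with $n=6$ we have $3\Sigma\le12$, so $\Sigma<6$ and $z\in\mathcal L_6$ or $z\in\mathcal L_6\pm u_g$ on the $K_6$. Now pass to $K_7$.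

\emph{Induction for $n\ge8$.} By \eqref{eq:avg}, some $v$ has $\Phi_v(z)<\frac{(n-4)(n-1)(n-2)}n<(n-2)(n-3)$, because $(n-4)(n-1)<n(n-3)$. So the lemma applies to $K_n-v$, and we pass to $K_n$.
\end{proof}

\begin{remark}
The bound $n\ge7$, which corresponds to $p\ge5$, cannot be lowered. Let $z$ be the sum of the unit vectors of two edges with a common vertex. Step 0 gives $\Phi(z)=2(n-3)^2$, which is $8<12$ for $n=5$ and $18<20$ for $n=6$, while $\Phi$ takes only the values $0$ and $(n-2)(n-3)$, that is $6$ and $12$, on $\mathcal L_n$ and $\mathcal L_n\pm u_g$.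
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:rows}]
By Theorem~\ref{thm:R}, the rows of $D$ indexed by $p$-regular partitions form a unitriangular matrix in the lexicographic order. So every $x\in\mathbb Z^l$ is $x=zD$ for some $z\in\mathbb Z^{\operatorname{Irr}B}$. The matrix $DC^{-1}D^T$ is the orthogonal projection onto the column space of $D$, whose orthogonal complement is $\mathcal N_{\mathbb R}$. Hence $xC^{-1}x^T=\operatorname{dist}(z,\mathcal N_{\mathbb R})^2$. For the unit vector at $\lambda$, \eqref{eq:Pi} gives $1-Q(\omega_\lambda)<1$. So the rows satisfy the inequality, and they are nonnegative and nonzero.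

Let $n=p+2\ge7$, and let $K_n$ have vertices $0,\dots,p-1,+,-$. For $z\in\mathbb R^{\operatorname{Irr}B}$ define $\tilde z\in\mathbb R^E$ by placing $\delta(\lambda)z_\lambda$ on the edge $\{i,j\}$, $\{i,+\}$, $\{i,-\}$ for $\lambda=\langle i,j\rangle$, $V_i$, $H_i$, and $0$ on the edge $\{+,-\}$. The map $z\mapsto\tilde z$ is an isometry onto the vectors vanishing on $\{+,-\}$. By Lemma~\ref{lem:N}, it maps $\mathcal N_{\mathbb R}$ onto the set of $(c_a+c_b)\in\mathcal U$ with $c_++c_-=0$.

Now let $x=zD$ with $z$ integral and $xC^{-1}x^T<1$. Then $\operatorname{dist}(\tilde z,\mathcal U)\le\operatorname{dist}(z,\mathcal N_{\mathbb R})<1$. By Lemmas~\ref{lem:Phi} and~\ref{lem:K}, $\tilde z=\sigma u_g+m$ with $\sigma\in\{0,\pm1\}$ and $m=(c_a+c_b)\in\mathcal L_n$. If $\sigma=0$ or $g\ne\{+,-\}$, then $c_++c_-=0$, so $m$ comes from $\mathcal N$, and $x$ is $0$ or plus or minus a row of $D$. The auxiliary edge has to be excluded. Suppose $\sigma\ne0$ and $g=\{+,-\}$. Then $c_++c_-=-\sigma$, and with $h=\frac12(c_+-c_-)$ we have $c_\pm=\pm h-\frac\sigma2$. So modulo $\mathcal N_{\mathbb R}$, $z$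 is congruent to the vector $z'$ with $\delta(\lambda)z'_\lambda=-\frac\sigma2$ on $\mathcal Q$ and $0$ elsewhere. Now $\sum_{\lambda\in\mathcal Q}\omega_\lambda=2\sum_ie_i$ and $Q(\sum_ie_i)=\frac1p(p-\frac p2)=\frac12$ by \eqref{eq:G}. Thus \eqref{eq:Pi} gives $xC^{-1}x^T=\frac14(2p-2)=\frac{p-1}2\ge2$, a contradiction. So the nonzero $x\in\mathbb Z^l$ with $xC^{-1}x^T<1$ are exactly the rows and their negatives, and the nonnegative ones are the rows.

Finally, if two different rows were equal, the difference of two unit vectors would lie in $\mathcal N$, so some $\pm u_g\pm u_{g'}$ with $g\ne g'$ would lie in $\mathcal U$ and be orthogonal to all $4$-cycles. But $(n-2)(n-3)$ four-cycles contain $g$ and at most $n-3$ of them contain $g'$, so some $4$-cycle contains $g$ and not $g'$, a contradiction.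
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $p\ge5$. By Proposition~\ref{prop:four}, (4) implies (1) and (1) implies (2). Reduction modulo $p$ and extension of scalars show that (2) implies (3) for every field. If (3) holds for some field, then (5) holds, since the Cartan matrix is a Morita invariant and, $\mathbb F_p$ being a splitting field, is unaffected by field extension. By Proposition~\ref{prop:rows}, $C$ determines $D$ up to the order of the rows, so (5) implies (4).

For the last claim fix a field of characteristic $p$. An equivalence over $\mathbb Z$ gives one over this field, so the number of classes over it is at most $M(p,2)$. For $p\ge5$ it equals the number of $*$-orbits, by the equivalence of (1) and (3) and Proposition~\ref{prop:all}. For $p=2,3$ the blocks in Section~\ref{sec:proofA} were separated by their Cartan matrices, so they remain inequivalent over the field.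
\end{proof}

\begin{thebibliography}{9}

\bibitem{Richards}
M.~J. Richards, \emph{Some decomposition numbers for Hecke algebras of general linear groups}, Math. Proc. Cambridge Philos. Soc. \textbf{119} (1996), 383--402.

\bibitem{Sambale}
Benjamin Sambale, \emph{Morita Equivalent Blocks of Symmetric Groups}, arXiv:1809.07467 (2018).

\end{thebibliography}
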